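# $F$-pure thresholds of hypersurfaces are attained over $\overline{\mathbb F}_p$

## 1. Four lines in characteristic 3

Let $K$ be a field of characteristic $3$, let $t\in K$, and consider
$$f_t=x_1x_2(x_1+x_2)(x_1+tx_2)=x_1^3x_2+(1+t)\,x_1^2x_2^2+t\,x_1x_2^3 .$$
For $Q=3^n$ let $\nu(Q)$ be the largest $r\ge 0$ with $f_t^r\notin(x_1^Q,x_2^Q)$. An element lies in $(x_1^Q,x_2^Q)$ exactly when it has no monomial with both exponents at most $Q-1$. We compute the limit of $\nu(Q)/Q$.

*The case $t\neq-1$.* Put $\sigma_n=1+3+\dots+3^{n-1}=(3^n-1)/2$. The form $f_t^{\sigma_n}$ has degree $4\sigma_n=2(3^n-1)$, so the only monomial of that degree with both exponents at most $3^n-1$ is $x_1^{3^n-1}x_2^{3^n-1}$. Let $\gamma_n$ be its coefficient. Since $\sigma_n=3\sigma_{n-1}+1$, we have $f_t^{\sigma_n}=(f_t^{\sigma_{n-1}})^3f_t$. The exponents in the cube are divisible by $3$, and $3^n-1\equiv 2 \pmod 3$, so only the term $(1+t)x_1^2x_2^2$ of $f_t$ contributes. Hence $\gamma_n=\gamma_{n-1}^3(1+t)$ with $\gamma_0=1$, and so $\gamma_n=(1+t)^{\sigma_n}\ne0$.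 On the other hand $f_t^{\sigma_n+1}$ has degree larger than $2(3^n-1)$, so it lies in $(x_1^Q,x_2^Q)$. Therefore $\nu(3^n)=(3^n-1)/2$, and the limit is $\frac12$.

*The case $t=-1$.* Now $f=x_1^3x_2-x_1x_2^3\in(x_1^3,x_2^3)$. Taking $3^{n-1}$-th powers, $f^{3^{n-1}}\in(x_1^{3^n},x_2^{3^n})$. Put $s=3^{n-1}-1$, which is even. The terms of
$$f^s=\sum_i\binom si(-1)^i x_1^{3s-2i}x_2^{s+2i}$$
involve distinct monomials. Modulo $3$ we have $\binom{s}{i}\equiv(-1)^i$, because $(1+X)^{3^{n-1}-1}=(1+X^{3^{n-1}})/(1+X)$. So the middle term $i=s/2$ is $x_1^{2s}x_2^{2s}$ with coefficient $1$, and $2s<3^n$. Hence $\nu(3^n)=3^{n-1}-1$, and the limit is $\frac13$.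

Now let $t$ be transcendental over $\mathbb F_3$. The value $\frac12$ is computed from a polynomial whose coefficients are not algebraic over $\mathbb F_3$. But we may replace $t$ by any $\tau\in\overline{\mathbb F}_3$ with $\tau\ne-1$ and get the same value; the bad choice $\tau=-1$ drops to $\frac13$. We were lucky: infinitely many conditions $\gamma_n\neq0$ turned out to be a single condition $1+t\ne 0$. Suppose we start instead with an arbitrary power series over an arbitrary field. Is its limit always the limit of some *polynomial* with coefficients in $\overline{\mathbb F}_p$?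

## 2. $F$-pure thresholds and the sets $\mathcal T_{d,p}$, $\mathcal T^\circ_{d,p}$

Throughout, $p$ is a prime, $d>0$ is an integer, $x=(x_1,\dots,x_d)$, $(x)$ is the ideal generated by the $x_i$, and $Q,Q',q$ denote powers of $p$. For an ideal $\mathfrak c$ of a ring of characteristic $p$, $\mathfrak c^{[Q]}$ is the ideal generated by all $a^Q$ with $a\in\mathfrak c$. Since $a\mapsto a^Q$ is a ring homomorphism, $\mathfrak c^{[Q]}$ is generated by the $Q$-th powers of any set of generators of $\mathfrak c$, and $(\mathfrak c^{[Q]})^{[Q']}=\mathfrak c^{[QQ']}$.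

A ring $A$ of characteristic $p$ is *$F$-finite* if its Frobenius map $F\colon A\to A$ is finite. For example, $\overline{\mathbb F}_p[x]$ is $F$-finite, being free over its subring of $p$-th powers with basis the monomials $x^\alpha$, $\alpha\in\{0,\dots,p-1\}^d$. The same holds for $\overline{\mathbb F}_p[x]_{(x)}$, because $a/s=as^{p-1}/s^p$. The field $\mathbb F_p(t_1,t_2,\dots)$ in infinitely many variables is not $F$-finite.

**Definition 1.** Let $(A,\mathfrak m)$ be a regular local ring of characteristic $p$ and $0\ne f\in\mathfrak m$. Put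
$$\nu_f(Q)=\max\{r\ge0: f^r\notin\mathfrak m^{[Q]}\},\qquad \mathrm{fpt}(A;(f))=\lim_{e\to\infty}\frac{\nu_f(p^e)}{p^e}.$$
By convention $\mathrm{fpt}(A;(0))=0$.

The maximum exists since $f^0=1\notin \mathfrak m^{[Q]}$ and $f^r\in\mathfrak m^r\subseteq\mathfrak m^{[Q]}$ for $r\ge d(Q-1)+1$, where $d=\dim A$. The limit exists by Section 3. Clearly $\nu_f$ depends only on the ideal $(f)$.

For a monomial $f=x_1^{a_1}\cdots x_d^{a_d}\neq 1$ we have $f^r\notin\mathfrak m^{[Q]}$ if and only if $ra_i<Q$ for all $i$, so $\mathrm{fpt}=1/\max_i a_i$. Section 1 gives $\mathrm{fpt}(f_t)=\frac12$ for $t\ne-1$ and $\frac13$ for $t=-1$.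

Let $\mathcal T_{d,p}$ be the set of all $\mathrm{fpt}(A;(f))$, where $A$ runs over $F$-finite $d$-dimensional regular local rings of characteristic $p$ and $(f)\subsetneq A$ over proper principal ideals. Let $\mathcal T^\circ_{d,p}$ be the set of those with $A=\overline{\mathbb F}_p[x]_{(x)}$; multiplying by a unit, we may then take $f$ to be a polynomial vanishing at the origin. Two known facts will be used:

- $F$-pure thresholds of principal ideals in $F$-finite regular local rings are rational, so $\mathcal T_{d,p}\subseteq\mathbb Q$;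
- (Blickle, Mustaţă and Smith) the closure of $\mathcal T^\circ_{d,p}$ in $\mathbb R$ coincides with $\mathcal T_{d,p}$.

The second fact enters only in part 3 of the Corollary. That the two sets are equal is a conjecture in Kenta Sato, "On accumulation points of $F$-pure thresholds on regular local rings", arXiv:2001.08923 (2020). We prove it.

**Theorem A.** For every prime $p$ and every integer $d>0$ we have $\mathcal T_{d,p}=\mathcal T^\circ_{d,p}$.

For $d=1$ this can be seen by hand. Here $A$ is a discrete valuation ring with uniformizer $x_1$, a nonzero $f\in\mathfrak m$ is a unit times $x_1^n$ with $n\ge 1$, and $\mathrm{fpt}=1/n$. So both sets are $\{0\}\cup\{1/n:n\ge1\}$. For $d\ge2$ there is no such normal form.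

## 3. Power series, $q$-components, and $\nu_f(Q)=\lceil Qc\rceil-1$

**Lemma 1.** Let $A$ be a regular local ring of characteristic $p$ and dimension $d$ with residue field $k_A$, let $0\ne f\in\mathfrak m$, and let $K\supseteq k_A$ be a field extension. Then $f$ has the same function $\nu_f$ in $A$, in $\hat A\cong k_A[[x]]$, and in $K[[x]]$. In particular the thresholds agree.

*Proof.* By Cohen's theorem $\hat A\cong k_A[[x]]\subseteq K[[x]]$. Since $A\to\hat A$ is faithfully flat, $\mathfrak m^{[Q]}\hat A\cap A=\mathfrak m^{[Q]}$, so $f^r\in\mathfrak m^{[Q]}$ can be tested in $\hat A$. In $k_A[[x]]$ and in $K[[x]]$, membership in $(x_1^Q,\dots,x_d^Q)$ means that all coefficients at monomials with all exponents less than $Q$ vanish. This does not depend on the field. $\square$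

If $K$ is perfect, then $K[[x]]$ is $F$-finite, so thresholds there are rational. Taking $K=\overline{k_A}$, we see that *every* regular local ring of characteristic $p$, $F$-finite or not, has rational thresholds for principal ideals.

**Components.** For the rest of this section $K$ is a perfect field, $S=K[[x]]$ and $\mathfrak m=(x)$. Sorting monomials by their exponents modulo $q$, and using that every element of $K$ has a $q$-th root, each $h\in S$ can be written uniquely as
$$h=\sum_{\alpha\in\{0,\dots,q-1\}^d}h_\alpha^q\,x^\alpha,\qquad h_\alpha\in S .$$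
The $h_\alpha$ are the *$q$-components* of $h$. We have $(h+h')_\alpha=h_\alpha+h'_\alpha$ and $(v^qh)_\alpha=v\,h_\alpha$. For an ideal $\mathfrak c\subseteq S$,
$$h\in\mathfrak c^{[q]}\iff h_\alpha\in\mathfrak c\ \text{ for all }\alpha. \tag{1}$$
Indeed, if $h=\sum_ic_i^qu_i$ with $c_i\in\mathfrak c$, then $h_\alpha=\sum_ic_i(u_i)_\alpha\in\mathfrak c$. The converse is immediate.

For an ideal $\mathfrak b$ let $I(\mathfrak b)=I_q(\mathfrak b)$ be the ideal generated by all $h_\alpha$ with $h\in\mathfrak b$. We need four properties.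

- $I$ is monotone, and $I(\mathfrak b+\mathfrak b')=I(\mathfrak b)+I(\mathfrak b')$, because components are additive.
- If $\mathfrak b=(b_1,\dots,b_s)$, then $I(\mathfrak b)$ is generated by the $(b_j)_\alpha$. Indeed $b_ju=\sum_{\alpha,\beta}(b_j)_\alpha^qu_\beta^q\,x^{\alpha+\beta}$, and $x^{\alpha+\beta}=(x^\epsilon)^qx^{\alpha'}$ with $\alpha'\in\{0,\dots,q-1\}^d$, so the components of $b_ju$ are $S$-linear combinations of the $(b_j)_\alpha$.
- $I(\mathfrak b)\subseteq\mathfrak c$ if and only if $\mathfrak b\subseteq\mathfrak c^{[q]}$, by (1).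
- With the convention that $\mathfrak m^j=S$ for $j\le0$,
$$I(\mathfrak m^N)\subseteq\mathfrak m^{\lceil(N-d(q-1))/q\rceil}. \tag{2}$$
The terms $h_\alpha^qx^\alpha$ of $h\in\mathfrak m^N$ involve pairwise disjoint sets of monomials, so each has order at least $N$. Hence $q\cdot\mathrm{ord}(h_\alpha)\ge N-|\alpha|\ge N-d(q-1)$.

*Example.* In $f_t$ with $p=q=3$ and $\rho=t^{1/3}\in K$, the nonzero components are $x_1$ at $\alpha=(0,1)$, $1+\rho$ at $\alpha=(2,2)$, and $\rho x_2$ at $\alpha=(1,0)$. So $I(f_t)=S$ if $t\ne-1$, and $I(f_{-1})=(x_1,x_2)$.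

**Lemma 2.** Let $0\ne f\in\mathfrak m\subset S$. The limit $c=\mathrm{fpt}(S;(f))$ exists, $0<c\le1$, and for every $Q$
$$\nu_f(Q)=\lceil Qc\rceil-1. \tag{3}$$

*Proof.* **Step 1: monotonicity, to get the limit.** The only possibly nonzero $Q'$-component of $f^{sQ'}$ is $f^s$, at $\alpha=0$. By (1), $f^s\in\mathfrak m^{[Q]}$ if and only if $f^{sQ'}\in\mathfrak m^{[QQ']}$. Taking $s=\nu_f(Q)$ and $s=\nu_f(Q)+1$,
$$Q'\nu_f(Q)\le\nu_f(QQ'),\qquad \nu_f(QQ')+1\le Q'(\nu_f(Q)+1).$$
So $\nu_f(Q)/Q$ is non-decreasing and $(\nu_f(Q)+1)/Q$ is non-increasing in $Q$. Their difference tends to $0$. Hence the limit $c$ exists and $\nu_f(Q)/Q\le c\le(\nu_f(Q)+1)/Q$.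

**Step 2: the left inequality is strict, to pin down $\nu_f(Q)$.** Suppose $\nu_f(Q)/Q=c$ for some $Q$, and put $\nu=\nu_f(Q)$. By monotonicity $\nu_f(QQ')=Q'\nu$ for all $Q'$, that is, $f\cdot(f^{\nu})^{Q'}\in(\mathfrak m^{[Q]})^{[Q']}$. Taking $Q'$-components and using (1), $f^\nu f_\alpha\in\mathfrak m^{[Q]}$ for all $Q'$-components $f_\alpha$ of $f$. So $f_\alpha\in(\mathfrak m^{[Q]}:f^\nu)\subseteq\mathfrak m$, since $f^\nu\notin\mathfrak m^{[Q]}$. By (1) again, $f\in\mathfrak m^{[Q']}\subseteq\mathfrak m^{Q'}$ for all $Q'$, so $f=0$, a contradiction.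

Thus $\nu_f(Q)<Qc\le\nu_f(Q)+1$, which is (3). For $Q=1$ we have $\nu_f(1)=0$, so $0<c\le1$. $\square$

**Numerical data.** Let $c>0$ be rational. Its denominator is $p^ew$ with $p\nmid w$, and $w$ divides $p^l-1$ for some $l\ge1$. So there are $e\ge0$, $l\ge1$, $q=p^l$, with $p^e(q-1)c$ a positive integer. Write
$$p^e(q-1)c=r(q-1)+a,\qquad r\ge0,\quad 1\le a\le q-1,$$
and put
$$s_n=rq^n+a(1+q+\dots+q^{n-1}),\qquad s_0=r,\quad s_n=qs_{n-1}+a,\qquad \mathfrak c_n=\mathfrak m^{[p^eq^n]}=\mathfrak c_{n-1}^{[q]} .$$
Then $p^eq^nc=q^n\bigl(r+\tfrac a{q-1}\bigr)=s_n+\frac a{q-1}$ with $0<\frac a{q-1}\le1$. Hence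
$$\lceil p^eq^nc\rceil-1=s_n\quad(n\ge0),\qquad \frac{s_n}{p^eq^n}\to c. \tag{4}$$
By (3) and (4), $\mathrm{fpt}(S;(f))=c$ holds if and only if
$$f^{s_n}\notin\mathfrak c_n\quad\text{and}\quad f^{s_n+1}\in\mathfrak c_n\qquad\text{for all }n\ge0. \tag{5}$$

*Example.* For $p=3$ and $c=\frac12$ we may take $(e,l,r,a)=(0,1,0,1)$, and $s_n=(3^n-1)/2$. For $p=3$ and $c=\frac13$ we may take $(e,l,r,a)=(1,1,0,2)$, and $s_n=3^n-1$. These are the exponents found in Section 1.

## 4. What truncation and specialization lose

By Lemma 1 we must treat $f\in K[[x]]$ with $K$ algebraically closed. The natural plan is to truncate $f$ to a polynomial, and then send its finitely many coefficients to $\overline{\mathbb F}_p$. Both moves have a precise defect.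

*Truncation.* If $f\equiv g\bmod\mathfrak m^{[Q]}$, then $f^r\equiv g^r\bmod\mathfrak m^{[Q]}$ for all $r$, so $\nu_f(Q)=\nu_g(Q)$. By Lemma 2 the two thresholds differ by less than $1/Q$. Since $\mathfrak m^N\subseteq\mathfrak m^{[Q]}$ for $N\ge d(Q-1)+1$, truncations *approximate* the threshold. They need not reach it. Let $p$ be odd, $\varphi=\sum_{j\ge1}x_2^j$, and $f=(x_1-\varphi)^2\in K[[x_1,x_2]]$. The automorphism $x_1\mapsto x_1+\varphi$ shows $\mathrm{fpt}(f)=\mathrm{fpt}(x_1^2)=\frac12$. Let $N\ge4$, let $\varphi_{<N-1}=\sum_{j\le N-2}x_2^j$, and let $(\varphi^2)_{<N}$ be the part of $\varphi^2$ of degree less than $N$. The part of $f$ of degree less than $N$ is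
$$x_1^2-2x_1\varphi_{<N-1}+(\varphi^2)_{<N}=(x_1-\varphi_{<N-1})^2+\delta,\qquad \delta=(\varphi^2)_{<N}-\varphi_{<N-1}^2 .$$
The coefficient of $x_2^{2N-4}$ in $\delta$ is $-1$, as $2N-4\ge N$. So $\delta\in K[x_2]$ is nonzero, say of order $M$. After a change of coordinates the truncation is $x_1^2+\delta$. In its power with exponent $\frac{Q+1}2$ the part with $x_1$-exponent $Q-1$ is $\frac{Q+1}2\,x_1^{Q-1}\delta$, and $\frac{Q+1}2\not\equiv0\pmod p$ for $Q>1$. For $Q>M$ this power is therefore not in $\mathfrak m^{[Q]}$, and the threshold is at least $\frac{Q+1}{2Q}>\frac12$. So every truncation with $N\ge4$ has the wrong threshold. What truncation destroyed is an algebraic relation: $f$ is a square and its truncations are not.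

*Specialization.* Suppose $f$ is already a polynomial, with coefficients in a finitely generated domain $R\subset K$. The memberships $f^{s_n+1}\in\mathfrak c_n$ say that certain coefficients vanish, and they survive every homomorphism $R\to\overline{\mathbb F}_p$. The non-memberships $f^{s_n}\notin\mathfrak c_n$ give, for each $n$, some coefficient $\gamma_n\ne0$ that we would like to keep nonzero. One can invert finitely many $\gamma_n$ and still find a homomorphism to $\overline{\mathbb F}_p$. For infinitely many this breaks down: if $R=\mathbb F_p[t]$ and $\gamma_n=t^{p^{n!}}-t$, then every $\tau\in\overline{\mathbb F}_p$ lies in some $\mathbb F_{p^m}$, and it kills $\gamma_m$.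

So what we need is to replace (5), an infinite list of memberships and non-memberships, by *finitely many polynomial equations and one nonvanishing coefficient*. Equations can be preserved exactly by passing to algebraic power series (Artin approximation), and one coefficient can be inverted.

## 5. Finite certificates for $\mathrm{fpt}=c$

The mechanism is a recursion. Since $s_k=qs_{k-1}+a$, we have $f^{s_k}h=(f^{s_{k-1}})^q\cdot f^ah$, whose $q$-components are $f^{s_{k-1}}(f^ah)_\alpha$. As $\mathfrak c_k=\mathfrak c_{k-1}^{[q]}$, (1) gives for every ideal $\mathfrak b\subseteq S$ and $k\ge1$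
$$f^{s_k}\mathfrak b\subseteq\mathfrak c_k\iff f^{s_{k-1}}I(f^a\mathfrak b)\subseteq\mathfrak c_{k-1}. \tag{6}$$
So the infinite list (5) is governed by iterating the single operator $\mathfrak b\mapsto I(f^a\mathfrak b)$. The lower bound $f^{s_n}\notin\mathfrak c_n$ would follow for all $n$ from *one* ideal $\mathfrak b$ with $\mathfrak b\subseteq I(f^a\mathfrak b)$ and $f^r\mathfrak b\not\subseteq\mathfrak m^{[p^e]}$. The upper bound would follow from *one* ideal $J\ni f$ with $I(f^aJ)\subseteq J$ and $f^rJ\subseteq\mathfrak m^{[p^e]}$. We write these conditions as equations between generators.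

Fix $(e,l,r,a)$ as in Section 3, with associated $c$ and $q=p^l$.

**Definition 2.** Let $C$ be an algebra over $K[x]$ and $g\in C$. A *certificate* for $g$ in $C$ consists of integers $B,Y\ge1$ and elements
$$\lambda_k,\quad b_j,\quad h_{j\alpha},\quad \mu_{ij\alpha},\quad y_i,\quad \omega_{ij},\quad \zeta_{ik}$$
of $C$, with $1\le k\le d$ and $\alpha\in\{0,\dots,q-1\}^d$, where indices attached to $b$ run from $1$ to $B$ and indices attached to $y$ from $1$ to $Y$, such that $y_1=g$ and

- (C1) $g=\sum_k\lambda_kx_k$;
- (C2) $g^ab_j=\sum_\alpha h_{j\alpha}^q\,x^\alpha$ for all $j$;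
- (C3) $b_i=\sum_{j,\alpha}\mu_{ij\alpha}h_{j\alpha}$ for all $i$;
- (C4) $g^ay_i=\sum_j\omega_{ij}y_j^q$ for all $i$;
- (C5) $g^ry_i=\sum_k\zeta_{ik}x_k^{p^e}$ for all $i$.

If $C=K[[x]]$, the certificate is *nondegenerate* if moreover

- (C6) for some $\beta\in\{0,\dots,p^e-1\}^d$ the coefficient of $x^\beta$ in $g^rb_1$ is nonzero; equivalently, $g^rb_1\notin\mathfrak m^{[p^e]}$.

*Example.* Take $p=3$, $c=\frac12$, $(e,l,r,a)=(0,1,0,1)$, $t\ne-1$, $\rho=t^{1/3}$, $g=f_t$. Let $B=1$ and $b_1=1$. In (C2) the $h_{1\alpha}$ are the components $x_1$, $1+\rho$, $\rho x_2$ found above. In (C3) take $\mu_{11(2,2)}=(1+\rho)^{-1}$ and all other $\mu$ zero. Let $(y_1,y_2,y_3)=(f_t,x_1,x_2)$. From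
$$f_tx_1=x_1^3\bigl(x_1x_2+(1+t)x_2^2\bigr)+x_2^3\cdot tx_1^2,\qquad f_tx_2=x_1^3\cdot x_2^2+x_2^3\bigl((1+t)x_1^2+tx_1x_2\bigr)$$
we get (C4) for $i=2,3$, and for $i=1$ because $f_t\in(x_1,x_2)$. Conditions (C1) and (C5) say that $f_t,x_1,x_2\in(x_1,x_2)$, and (C6) holds with $\beta=0$. The condition $1+t\ne0$ is now part of the data: the certificate contains $(1+\rho)^{-1}$.

For $t=-1$ and $c=\frac13$, with $(e,l,r,a)=(1,1,0,2)$, take $\mathfrak b=(x_1^2,x_1x_2,x_2^2)$ and $J=(f)$ with $f=f_{-1}$. Here $f^2=x_1^6x_2^2+x_1^4x_2^4+x_1^2x_2^6$. The component at $(2,2)$ of $f^2x_1^2=x_1^8x_2^2+x_1^6x_2^4+x_1^4x_2^6$ is $x_1^2$, that of $f^2x_1x_2=x_1^7x_2^3+x_1^5x_2^5+x_1^3x_2^7$ is $x_1x_2$, and by symmetry that of $f^2x_2^2$ is $x_2^2$. So $\mathfrak b\subseteq I(f^2\mathfrak b)$. With $b_1=x_1^2\notin(x_1^3,x_2^3)$ we get (C6). Finally $f^2\cdot f=f^3$ and $f\in(x_1^3,x_2^3)$ give (C4) and (C5).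

To find $\mathfrak b$ in general we intersect an infinite descending chain, using the following classical theorem.

**Chevalley's theorem.** Let $(S,\mathfrak m)$ be a complete Noetherian local ring, $\mathfrak b_0\supseteq\mathfrak b_1\supseteq\cdots$ ideals, and $\mathfrak b=\bigcap_n\mathfrak b_n$. For every $N$ there is $n$ with $\mathfrak b_n\subseteq\mathfrak b+\mathfrak m^N$.

*Proof.* Since $S/\mathfrak m^M$ has finite length, $\mathfrak b_n+\mathfrak m^M$ is constant for large $n$. Call the constant value $\mathfrak a_M$; it is contained in $\mathfrak b_n+\mathfrak m^M$ for every $n$. Then $\mathfrak a_{M+1}+\mathfrak m^M=\mathfrak a_M$. Given $z\in\mathfrak a_N$, put $z_N=z$ and choose successively $z_{M+1}\in\mathfrak a_{M+1}$ with $z_{M+1}\equiv z_M\bmod\mathfrak m^M$. The limit $z_\infty$ satisfies $z_\infty\equiv z_M\bmod\mathfrak m^M$, so $z_\infty\in\mathfrak a_M\subseteq\mathfrak b_n+\mathfrak m^M$ for all $M\ge N$ and all $n$. By Krull's intersection theorem $z_\infty\in\mathfrak b_n$ for all $n$, that is, $z_\infty\in\mathfrak b$.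 So $z\in\mathfrak b+\mathfrak m^N$. Hence $\mathfrak a_N\subseteq\mathfrak b+\mathfrak m^N$, and $\mathfrak b_n\subseteq\mathfrak a_N$ for large $n$. $\square$

**Lemma 3.** Let $K$ be perfect and $S=K[[x]]$.

(a) If $0\ne f\in\mathfrak m$ and $\mathrm{fpt}(S;(f))=c$, then $f$ has a nondegenerate certificate in $S$.

(b) If $g\in S$ has a nondegenerate certificate in $S$, then $0\ne g\in\mathfrak m$ and $\mathrm{fpt}(S;(g))=c$.

*Proof of (a).* By (3) and (4), the conditions (5) hold.

**Step 1: the $b_j$, which will witness the lower bound.** Put $\mathfrak b_0=S$ and $\mathfrak b_{n+1}=I(f^a\mathfrak b_n)$. Since $\mathfrak b_1\subseteq\mathfrak b_0$ and $I$ is monotone, the chain descends. Starting from $f^{s_n}\mathfrak b_0\not\subseteq\mathfrak c_n$ and applying (6) $n$ times,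
$$f^r\mathfrak b_n\not\subseteq\mathfrak c_0=\mathfrak m^{[p^e]}\qquad\text{for all }n .$$
Let $\mathfrak b=\bigcap_n\mathfrak b_n$. We claim two things.

First, $f^r\mathfrak b\not\subseteq\mathfrak m^{[p^e]}$. Otherwise choose $N$ with $\mathfrak m^N\subseteq\mathfrak m^{[p^e]}$ and, by Chevalley, $n$ with $\mathfrak b_n\subseteq\mathfrak b+\mathfrak m^N$. Then $f^r\mathfrak b_n\subseteq\mathfrak m^{[p^e]}$, a contradiction.

Second, $\mathfrak b\subseteq I(f^a\mathfrak b)$. For each $N$ choose $n$ with $\mathfrak b_n\subseteq\mathfrak b+\mathfrak m^N$. Then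
$$\mathfrak b\subseteq\mathfrak b_{n+1}=I(f^a\mathfrak b_n)\subseteq I(f^a\mathfrak b)+I(\mathfrak m^N).$$
By (2), $I(\mathfrak m^N)$ lies in arbitrarily high powers of $\mathfrak m$ as $N$ grows. Krull's intersection theorem gives the claim.

Since $f^r\mathfrak b\not\subseteq\mathfrak m^{[p^e]}$, some element of any generating set of $\mathfrak b$ is not carried into $\mathfrak m^{[p^e]}$ by $f^r$. So we can choose generators $b_1,\dots,b_B$ with $f^rb_1\notin\mathfrak m^{[p^e]}$, which is (C6). Put $h_{j\alpha}=(f^ab_j)_\alpha$; then (C2) holds. The $h_{j\alpha}$ generate $I(f^a\mathfrak b)\supseteq\mathfrak b$, so (C3) holds for suitable $\mu_{ij\alpha}$.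

**Step 2: the $y_i$, which will witness the upper bound.** Put $J_0=(f)$ and $J_{n+1}=I(f^aJ_n)$. As $a+1\le q$, we have $f^q\in(f^{a+1})=f^aJ_0$, and the component of $f^q$ at $\alpha=0$ is $f$. So $J_0\subseteq J_1$, and by monotonicity the chain ascends. As $S$ is Noetherian, $J_n=J$ for all large $n$. Then $f\in J$ and $I(f^aJ)=J$, so $f^aJ\subseteq J^{[q]}$ by (1). Starting from $f^{s_n}J_0=(f^{s_n+1})\subseteq\mathfrak c_n$ and applying (6) $n$ times, $f^rJ_n\subseteq\mathfrak m^{[p^e]}$ for all $n$, so $f^rJ\subseteq\mathfrak m^{[p^e]}$. Choose generators $y_1=f,y_2,\dots,y_Y$ of $J$. Then $f^ay_i\in J^{[q]}=(y_1^q,\dots,y_Y^q)$ gives (C4), and $f^ry_i\in(x_1^{p^e},\dots,x_d^{p^e})$ gives (C5). Finally (C1) holds because $f\in\mathfrak m$.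

*Proof of (b).* **Step 1: $0\ne g\in\mathfrak m$.** By (C1), $g\in\mathfrak m$. If $g=0$, then $g^a=0$ since $a\ge1$. By (C2) and uniqueness of components all $h_{j\alpha}$ vanish, so $b_1=0$ by (C3), contradicting (C6).

**Step 2: the lower bound $g^{s_n}\notin\mathfrak c_n$.** Suppose $g^{s_n}\in\mathfrak c_n$ for some $n$. Then $g^{s_n}b_j\in\mathfrak c_n$ for all $j$. We descend: let $k\ge1$ and suppose $g^{s_k}b_j\in\mathfrak c_k$ for all $j$. By (C2),
$$g^{s_k}b_j=(g^{s_{k-1}})^qg^ab_j=\sum_\alpha(g^{s_{k-1}}h_{j\alpha})^qx^\alpha\in\mathfrak c_{k-1}^{[q]} ,$$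
so $g^{s_{k-1}}h_{j\alpha}\in\mathfrak c_{k-1}$ for all $j,\alpha$ by (1). By (C3), $g^{s_{k-1}}b_i\in\mathfrak c_{k-1}$ for all $i$. At $k=0$ we arrive at $g^rb_1\in\mathfrak c_0=\mathfrak m^{[p^e]}$, contradicting (C6).

**Step 3: the upper bound $g^{s_n+1}\in\mathfrak c_n$.** Let $J=(y_1,\dots,y_Y)\ni g$. By (C4), $g^aJ\subseteq J^{[q]}$; by (C5), $g^rJ\subseteq\mathfrak m^{[p^e]}$. We show by induction that $g^{a(1+q+\dots+q^{n-1})+1}\in J^{[q^n]}$. For $n=0$ this says $g\in J$. For the step, multiply by $(g^a)^{q^n}$: the result lies in $(g^a)^{q^n}J^{[q^n]}=(g^aJ)^{[q^n]}\subseteq(J^{[q]})^{[q^n]}=J^{[q^{n+1}]}$. Multiplying by $(g^r)^{q^n}$,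
$$g^{s_n+1}\in(g^rJ)^{[q^n]}\subseteq(\mathfrak m^{[p^e]})^{[q^n]}=\mathfrak c_n .$$

So $\nu_g(p^eq^n)=s_n$ for all $n$, and $\mathrm{fpt}(S;(g))=\lim s_n/(p^eq^n)=c$ by (4). $\square$

For fixed $e,l,r,a,B,Y$, conditions (C1)–(C5) form a finite system of polynomial equations with coefficients in $\mathbb F_p[x]$, and (C6) with fixed $\beta$ is one nonvanishing condition.

## 6. Algebraic power series over $\overline{\mathbb F}_p$

**Definition 3.** Let $L$ be a field and $P\in L[x,T]$ with $P(0,0)=0$ and $P_T(0,0)\ne0$, where $P_T=\partial P/\partial T$. Put $C_{L,P}=L[x,T]_{(x,T)}/(P)$.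

*Example.* Let $p$ be odd and $P=(1+T)^2-1-x_1$. Then $P_T(0,0)=2\ne0$, and in $C_{L,P}$ the element $1+T$ is a square root of $1+x_1$.

We need three facts about these rings.

*Roots.* Let $R$ be a ring and $P\in R[x,T]$ with $P(0,0)=0$ and $P_T(0,0)\in R^\times$. Then $P(x,T)$ has a unique root $\theta$ in $(x)R[[x]]$. Existence is Hensel's lemma in the $(x)$-adically complete ring $R[[x]]$: modulo $(x)$, $0$ is a root with $P_T(0,0)$ a unit. For uniqueness, if $\theta,\theta'$ are two roots, then $0=P(x,\theta)-P(x,\theta')=(\theta-\theta')\cdot H$, where $H$ has constant term $P_T(0,0)$ and so is a unit.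

*Regularity.* Write $C=C_{L,P}$. We have $C/(x)C=L[T]_{(T)}/(P(0,T))=L$, since $P(0,T)$ is $T$ times a unit of $L[T]_{(T)}$. So the maximal ideal of $C$ is generated by $x_1,\dots,x_d$, and $\dim C=d$ because $P\neq0$. Thus $C$ is a regular local ring of dimension $d$ with residue field $L$; in particular it is a domain.

*Completion.* In $L[[x,T]]$ we have $P(x,T)=P(x,T)-P(x,\theta)=(T-\theta)\cdot(\text{unit})$, so $\hat C=L[[x,T]]/(T-\theta)=L[[x]]$ with $T\mapsto\theta$. The image of an element of $C$ in $L[[x]]$ is called its *expansion*; the map $C\to L[[x]]$ is injective.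

We also recall two theorems. Let $H$ be the henselization of $K[x]_{(x)}$; its completion is $K[[x]]$.

- **Artin's approximation theorem** (M. Artin, *Algebraic approximation of structures over complete local rings*, Publ. IHÉS 36 (1969), Thm. 1.10). If a finite system of polynomial equations over $K[x]$ has a solution in $K[[x]]$, then for every $N$ it has a solution in $H$ congruent to the given one modulo $(x)^N$.
- **Local structure of étale algebras.** $H$ is the filtered union, inside $K[[x]]$, of the local étale $K[x]_{(x)}$-algebras with residue field $K$. Each of these has the form $(K[x]_{(x)}[T]/(P))_{\mathfrak n}$ with $\mathfrak n$ a maximal ideal over $(x)$ and $P_T\notin\mathfrak n$.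

**Lemma 4.** Let $K$ be an algebraically closed field of characteristic $p$ and $k=\overline{\mathbb F}_p$. Let $\Phi_1,\dots,\Phi_R$ and $\Psi_1,\dots,\Psi_I$ be polynomials in $\mathbb F_p[x][Z_1,\dots,Z_m]$ and let $\beta_1,\dots,\beta_I\in\mathbb Z_{\ge0}^d$. Suppose there is $\hat z\in K[[x]]^m$ such that $\Phi_j(\hat z)=0$ for all $j$, and the coefficient of $x^{\beta_i}$ in $\Psi_i(\hat z)$ is nonzero for all $i$. Then there are $P\in k[x,T]$ as in Definition 3 and $z\in(C_{k,P})^m$ such that $\Phi_j(z)=0$ for all $j$, and the coefficient of $x^{\beta_i}$ in the expansion of $\Psi_i(z)$ in $k[[x]]$ is nonzero for all $i$.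

*Proof.* **Step 1: make the solution algebraic over $K[x]$.** Choose $N>|\beta_i|$ for all $i$. By Artin's theorem there is a solution $z'\in H^m$ of $\Phi_1=\dots=\Phi_R=0$ with $z'\equiv\hat z\bmod(x)^N$. Then $\Psi_i(z')\equiv\Psi_i(\hat z)\bmod(x)^N$, so the coefficient $\gamma_i$ of $x^{\beta_i}$ in $\Psi_i(z')$ is unchanged, hence nonzero.

**Step 2: put the solution into one ring $C_{K,P}$.** As $H$ is a filtered union, all entries of $z'$ lie in one local étale algebra $(K[x]_{(x)}[T]/(P))_{\mathfrak n}$ with residue field $K$. The image of $T$ in the residue field is some $t_0\in K$; replacing $T$ by $T+t_0$ we may assume that $\mathfrak n$ corresponds to $(x,T)$. Then $P(0,0)=0$ and $P_T(0,0)\neq0$. Multiplying $P$ by a common denominator of its coefficients, which is a unit of $K[x]_{(x)}$, changes neither the ring nor these two properties. So we may take $P\in K[x,T]$, and the algebra is $C_{K,P}$. Its embedding into $K[[x]]$ sends $T$ to a root of $P$ in $(x)K[[x]]$, so it is the expansion map.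

**Step 3: put all data over a finitely generated ring $R_0$.** Write $z'_\iota=E_\iota/Q$ with $E_\iota,Q\in K[x,T]$ and $Q(0,0)\ne0$. Let $M$ be at least the degree of every $\Phi_j$ in $Z$. Then $Q^M\Phi_j(E/Q)$ is a polynomial in $x$, the $E_\iota$ and $Q$ with coefficients in $\mathbb F_p$, and it vanishes in $C_{K,P}$. So there are $Q'_j,W_j\in K[x,T]$ with $Q_j'(0,0)\ne0$ and
$$Q'_j\,Q^M\,\Phi_j(E/Q)=P\,W_j\quad\text{in }K[x,T]. \tag{7}$$
Let $R_0\subset K$ be the $\mathbb F_p$-algebra generated by the coefficients of $P$, $Q$, all $E_\iota$, $Q'_j$, $W_j$, together with the inverses of $P_T(0,0)$, $Q(0,0)$ and all $Q'_j(0,0)$. It is a finitely generated domain. The root $\theta$ lies in $R_0[[x]]$, by the fact on roots applied over $R_0$ and uniqueness over $K$. The series $Q(x,\theta)$ has constant term $Q(0,0)\in R_0^\times$, so it is a unit of $R_0[[x]]$. Hence all expansions $E_\iota(x,\theta)/Q(x,\theta)$ lie in $R_0[[x]]$, and in particular $\gamma_i\in R_0\setminus\{0\}$.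

**Step 4: specialize.** Put $\gamma=\prod_i\gamma_i\neq0$. The ring $R_0[1/\gamma]$ is a nonzero finitely generated $\mathbb F_p$-algebra, so it has a maximal ideal, and by the Nullstellensatz the residue field is finite. Embedding this field into $k$ we get a homomorphism $\sigma\colon R_0[1/\gamma]\to k$. Apply $\sigma$ to coefficients, indicated by a subscript $\sigma$. Then $P_\sigma(0,0)=0$, and $P_{\sigma,T}(0,0)$, $Q_\sigma(0,0)$, $Q'_{j,\sigma}(0,0)$ are nonzero, being images of units. So $z_\iota:=E_{\iota,\sigma}/Q_\sigma$ are elements of $C:=C_{k,P_\sigma}$. The identities (7) persist, because the $\Phi_j$ have coefficients in $\mathbb F_p[x]$, and they give $\Phi_j(z)=0$ in $C$. Applying $\sigma$ to the coefficients of $\theta$ yields a root of $P_\sigma$ in $(x)k[[x]]$, which is the unique one. So expansion commutes with $\sigma$, and the coefficient of $x^{\beta_i}$ in $\Psi_i(z)$ is $\sigma(\gamma_i)\ne0$. $\square$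

*Example.* For the certificate of $f_t$ given in Section 5, with $t$ transcendental, the elements are already polynomials. The generators of $R_0$ other than constants are $\rho=t^{1/3}$, $t=\rho^3$ and $(1+\rho)^{-1}$, so $R_0=\mathbb F_3[\rho,(1+\rho)^{-1}]$. Homomorphisms to $\overline{\mathbb F}_3$ send $\rho$ to any element other than $-1$. This is exactly the condition $\tau\ne-1$ of Section 1.

**Lemma 5.** Let $K$ be an algebraically closed field of characteristic $p$ and let $0\ne f\in(x)K[[x]]$ with $\mathrm{fpt}(K[[x]];(f))=c$. Put $k=\overline{\mathbb F}_p$. There are $P\in k[x,T]$ as in Definition 3 and $0\ne g\in C=C_{k,P}$, with $g$ in the maximal ideal, such that $\mathrm{fpt}(\hat C;(g))=c$.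

*Proof.* The number $c$ is rational and positive, so data $(e,l,r,a)$ exist. By Lemma 3(a), $f$ has a nondegenerate certificate in $K[[x]]$. Fix its $B$, $Y$, $\beta$. Apply Lemma 4 to the system (C1)–(C5), with $y_1$ replaced by $g$ and with unknowns $g$ and the remaining elements of the certificate, and to $\Psi=g^rb_1$ with exponent $\beta$. We get $g\in C=C_{k,P}$ with a certificate in $C$ that becomes a nondegenerate certificate in $\hat C=k[[x]]$. By Lemma 3(b) over the perfect field $k$, $0\ne g\in(x)k[[x]]$ and $\mathrm{fpt}(\hat C;(g))=c$. As $g\in C$, it lies in the maximal ideal of $C$. $\square$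

## 7. Replacing an algebraic power series by a polynomial

The element $g$ just found is an algebraic function, and we need a polynomial generating the same ideal of $\hat C$. In the given coordinates this can be impossible. Let $p$ be odd, $d=2$, $P=(1+T)^2-1-x_1$, and $g=x_2-x_1(1+T)$, whose expansion is $x_2-x_1\sqrt{1+x_1}$. A polynomial $G(x_1,x_2)\in(g)k[[x_1,x_2]]$ satisfies $G(x_1,x_1\sqrt{1+x_1})=0$. So it is divisible by $x_2^2-x_1^2(1+x_1)$, which is irreducible because $x_1^2(1+x_1)$ is not a square in $k(x_1)$. In $k[[x_1,x_2]]$ that polynomial is $g\tilde g$ with $\tilde g=x_2+x_1\sqrt{1+x_1}$ a non-unit, so no polynomial in $x_1,x_2$ generates $(g)$: the second branch of the nodal cubic always comes along. But $(T,x_2)$ is another regular system of parameters of $C$, with $x_1=T^2+2T$, and in these coordinates $g=x_2-(T^2+2T)(1+T)$ is a polynomial. We are free to change coordinates because the threshold does not depend on them. A general linear projection always separates the branch we want from everything else.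

**Lemma 6.** Let $k$ be algebraically closed, $C=C_{k,P}$, and let $g_1,\dots,g_n\in C$ be nonzero elements of its maximal ideal. There are $u_1,\dots,u_d\in C$ forming a regular system of parameters such that, with $O=k[u]_{(u)}\subset C$ (so $\hat O=\hat C=k[[u]]$), there are polynomials $G_i\in k[u]$ with $(G_i)\hat C=(g_i)\hat C$ for all $i$.

*Proof.* **Step 1: realize $g_1\cdots g_n=0$ as a variety of dimension at most $d-1$.** Let $g=g_1\cdots g_n$. It is nonzero since $C$ is a domain, and it lies in the maximal ideal, so $O_D:=C/(g)$ has dimension $d-1$. Let $\mathfrak d$ be the kernel of $k[x,T]\to O_D$ and $\bar D=V(\mathfrak d)\subset\mathbb A^{d+1}$. Then $P\in\mathfrak d$. As $O_D$ is a quotient of $k[x,T]_{(x,T)}$, it equals $(k[x,T]/\mathfrak d)_{(x,T)}$, and $k[x,T]/\mathfrak d$ injects into this localization. So elements outside $(x,T)$ are nonzerodivisors modulo $\mathfrak d$, and every minimal prime $\mathfrak q$ of $\mathfrak d$, consisting of zero divisors modulo $\mathfrak d$, is contained in $(x,T)$. For such $\mathfrak q$,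 $\dim k[x,T]/\mathfrak q=\dim(k[x,T]/\mathfrak q)_{(x,T)}\le\dim O_D=d-1$. So all components of $\bar D$ have dimension at most $d-1$.

**Step 2: choose the direction of projection.** We want $v\in k^{d+1}\setminus\{0\}$ such that

- (i) the derivative of $P$ at $0$ in direction $v$ is nonzero;
- (ii) the line $kv$ meets $\bar D$ at most in $0$;
- (iii) the top-degree form of $P$ does not vanish at $v$.

Conditions (i) and (iii) define nonempty open sets: for (i) because $P_T(0,0)\ne0$, for (iii) because $k$ is infinite. A vector $v\ne0$ violating (ii) has the form $\lambda y$ with $\lambda\in k^\times$ and $y\in\bar D\setminus\{0\}$. So it lies in the image of $\mathbb G_m\times(\bar D\setminus0)\to\mathbb A^{d+1}$, $(\lambda,y)\mapsto\lambda y$, whose closure has dimension at most $1+(d-1)=d$. Since $\mathbb A^{d+1}$ is irreducible, a suitable $v$ exists. Choose linear coordinates $u_1,\dots,u_d,w$ on $\mathbb A^{d+1}$ in which $v=(0,\dots,0,1)$.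

**Step 3: $u_1,\dots,u_d$ are parameters of $C$.** The cotangent space of $C$ is the space of linear forms in $u_1,\dots,u_d,w$ modulo the linear part of $P$. By (i) the coefficient of $w$ in that linear part is nonzero. So the $u_i$ form a basis of the cotangent space, hence a regular system of parameters, and $\hat C=k[[u]]$. Polynomials in $u$ with nonzero constant term are units in $C$, so $O=k[u]_{(u)}$ maps to $C$. This map is injective because $O\subset k[[u]]=\hat C$, and it identifies $\hat O$ with $\hat C$.

**Step 4: $O_D$ is a finite $O$-module.** By (iii) the coefficient of $w^{\deg P}$ in $P$ is a nonzero constant, so $P$ is, up to a scalar, monic in $w$ over $k[u]$. Hence $E:=k[u,w]/\mathfrak d$, a quotient of $k[u,w]/(P)$, is finite over $k[u]$. Maximal ideals of $E$ over $(u)$ are points of $\bar D$ on the line $u=0$, which is $kv$. By (ii) the only one is the origin, which does lie in $\bar D$. The ring $E\otimes_{k[u]}O$ is a localization of $E$ and finite over the local ring $O$, so each of its maximal ideals lies over $(u)$.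 Hence it is local, with maximal ideal coming from the origin. So every element of $E$ outside $(u,w)$ becomes a unit in it, while the elements of $k[u]\setminus(u)$ inverted to form it lie outside $(u,w)$. Therefore $E\otimes_{k[u]}O=E_{(u,w)}=O_D$, and $O_D$ is a finite $O$-module.

**Step 5: $O\to C/(g_i)$ is surjective.** Since $(u)C$ is the maximal ideal of $C$ and contains $g$, $O_D/(u)O_D=k$, generated by the image of $1$. By Nakayama $O\to O_D$ is surjective. As $g_i$ divides $g$, $C/(g_i)$ is a quotient of $O_D$, so $O\to C/(g_i)$ is surjective too.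

**Step 6: extract $G_i$.** Let $\mathfrak k_i$ be the kernel of $O\to C/(g_i)$, so $O/\mathfrak k_i\cong C/(g_i)$. Completing $(u)$-adically gives $\hat O/\mathfrak k_i\hat O\cong\hat C/(g_i)\hat C$, compatibly with $\hat O=\hat C$. Hence
$$\mathfrak k_i\hat O=(g_i)\hat C. \tag{8}$$
By flatness $\mathfrak k_i\otimes_O\hat O\cong\mathfrak k_i\hat O$, so $\mathfrak k_i/(u)\mathfrak k_i\cong\mathfrak k_i\hat O/(u)\mathfrak k_i\hat O$. By (8) this has dimension at most $1$ over $k$, so $\mathfrak k_i$ is principal by Nakayama. Multiplying a generator by a unit of $O$, namely a denominator, we obtain a generator $G_i\in k[u]$, and (8) says $(G_i)\hat C=(g_i)\hat C$. $\square$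

Since $(G_i)\hat C=(g_i)\hat C$ is a nonzero ideal contained in the maximal ideal of $k[[u]]$, each $G_i$ is nonzero and vanishes at the origin.

## 8. Proof of Theorem A

The inclusion $\mathcal T^\circ_{d,p}\subseteq\mathcal T_{d,p}$ holds because $\overline{\mathbb F}_p[x]_{(x)}$ is an $F$-finite regular local ring of dimension $d$.

Conversely let $c=\mathrm{fpt}(A;(f))\in\mathcal T_{d,p}$. If $f=0$, then $c=0\in\mathcal T^\circ_{d,p}$. Let $f\ne0$ and let $K$ be an algebraic closure of the residue field of $A$. By Lemma 1, $c=\mathrm{fpt}(K[[x]];(f))$; this number is rational, and positive by Lemma 2. Lemma 5 gives $g\in C=C_{\overline{\mathbb F}_p,P}$, nonzero and in the maximal ideal, with $\mathrm{fpt}(\hat C;(g))=c$. Lemma 6 with $n=1$ gives $O=\overline{\mathbb F}_p[u]_{(u)}\cong\overline{\mathbb F}_p[x]_{(x)}$ and a polynomial $G\in\overline{\mathbb F}_p[u]$ with $(G)\hat O=(g)\hat C$ in $\hat O=\hat C$. By Lemma 1,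
$$\mathrm{fpt}(O;(G))=\mathrm{fpt}(\hat O;(G))=\mathrm{fpt}(\hat C;(g))=c ,$$
so $c\in\mathcal T^\circ_{d,p}$. $\square$

## 9. Several elements at once, over a finite field

Lemma 4 handles any finite number of equations and nonvanishing conditions, and Lemma 6 handles several $g_i$. Neither needs $A$ to be $F$-finite. This gives a stronger statement.

**Theorem B.** Let $(A,\mathfrak m)$ be any regular local ring of characteristic $p$ and dimension $d\ge1$ ($F$-finite or not), let $f_1,\dots,f_n\in\mathfrak m$ be nonzero, and let $M\subset\mathbb Z^n_{\ge0}\setminus\{0\}$ be finite. There are a finite field $\mathbb F$ of characteristic $p$ and nonzero $G_1,\dots,G_n\in\mathbb F[x_1,\dots,x_d]$ vanishing at the origin such that for all $m\in M$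
$$\mathrm{fpt}\Bigl(\mathbb F[x]_{(x)};\bigl(\textstyle\prod_iG_i^{m_i}\bigr)\Bigr)=\mathrm{fpt}\Bigl(A;\bigl(\textstyle\prod_if_i^{m_i}\bigr)\Bigr).$$

*Proof.* **Step 1: collect the certificates.** Enlarge $M$ so that it contains the unit vectors. By Lemma 1 we may replace $A$ by $K[[x]]$ with $K$ algebraically closed. For $m\in M$ put $f^m=\prod_if_i^{m_i}$. It is nonzero, and it lies in $(x)$ because $m\ne0$. So $c_m=\mathrm{fpt}(K[[x]];(f^m))$ is rational and positive. Choose data $(e,l,r,a)$ for $c_m$, depending on $m$. By Lemma 3(a), $f^m$ has a nondegenerate certificate with some sizes $B,Y$ and exponent $\beta$, also depending on $m$.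

**Step 2: descend all of them simultaneously.** Consider unknowns $g_1,\dots,g_n$ and, for each $m\in M$, unknowns for the elements other than $y_1$ of a certificate of $g^m=\prod_ig_i^{m_i}$ with the sizes and data fixed in Step 1. Impose (C1)–(C5) for every $m\in M$, with $g$ and $y_1$ replaced by $g^m$. This is a finite system over $\mathbb F_p[x]$, and the $f_i$ together with their certificates solve it in $K[[x]]$. The nonvanishing conditions are (C6) for each $m\in M$. Lemma 4 yields $C=C_{\overline{\mathbb F}_p,P}$ and $g_1,\dots,g_n\in C$ such that every $g^m$, $m\in M$, has a nondegenerate certificate in $\hat C=\overline{\mathbb F}_p[[x]]$. By Lemma 3(b), $\mathrm{fpt}(\hat C;(g^m))=c_m$ for all $m\in M$. For the unit vectors it also says that every $g_i$ is nonzero and lies in the maximal ideal.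

**Step 3: pass to polynomials, then to a finite field.** Lemma 6 gives polynomials $G_i\in\overline{\mathbb F}_p[u]$, nonzero and vanishing at the origin, with $(G_i)\hat C=(g_i)\hat C$. Hence $(\prod_iG_i^{m_i})\hat C=(g^m)\hat C$, and by Lemma 1 $\mathrm{fpt}(\overline{\mathbb F}_p[u]_{(u)};(\prod_iG_i^{m_i}))=c_m$. Rename $u$ as $x$. The $G_i$ have finitely many coefficients, all contained in some finite field $\mathbb F$. By Lemma 1, the thresholds over $\mathbb F$ and over $\overline{\mathbb F}_p$ both equal those in $\overline{\mathbb F}_p[[x]]$. $\square$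

**Corollary.**

1. The set of $F$-pure thresholds of proper principal ideals in *all* $d$-dimensional regular local rings of characteristic $p$ is $\mathcal T^\circ_{d,p}$; the $F$-finiteness hypothesis is not needed.
2. For a field $L$ of characteristic $p$ let $\mathcal T_d(L)$ be the set of thresholds of proper principal ideals of $L[x]_{(x)}$. Then $\mathcal T_{d,p}=\bigcup_{\mathbb F\text{ finite}}\mathcal T_d(\mathbb F)$, the union being over finite fields $\mathbb F$ of characteristic $p$, and $\mathcal T_d(L)=\mathcal T_{d,p}$ for every field $L\supseteq\overline{\mathbb F}_p$, in particular for every algebraically closed $L$ of characteristic $p$.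
3. $\mathcal T^\circ_{d,p}$ is closed in $\mathbb R$.

*Proof.* (1) The zero ideal gives $0\in\mathcal T^\circ_{d,p}$ by convention. For $f\ne0$, Theorem B with $n=1$ and $M=\{1\}$ gives a polynomial $G$ over a finite field with the same threshold, and by Lemma 1 this is also its threshold over $\overline{\mathbb F}_p$. The reverse inclusion is clear.

(2) Theorem B, together with the convention for $f=0$, gives $\mathcal T_{d,p}\subseteq\bigcup_{\mathbb F}\mathcal T_d(\mathbb F)$. By Lemma 1, a polynomial has the same threshold over a field and over any extension field. Hence $\bigcup_{\mathbb F}\mathcal T_d(\mathbb F)\subseteq\mathcal T_d(\overline{\mathbb F}_p)\subseteq\mathcal T_d(L)$ for $L\supseteq\overline{\mathbb F}_p$. Conversely, for every field $L$ of characteristic $p$, part (1) gives $\mathcal T_d(L)\subseteq\mathcal T^\circ_{d,p}\subseteq\mathcal T_{d,p}$. So all these sets are equal. An algebraically closed field of characteristic $p$ contains a copy of $\overline{\mathbb F}_p$.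

(3) By the theorem of Blickle, Mustaţă and Smith, the closure of $\mathcal T^\circ_{d,p}$ is $\mathcal T_{d,p}$, and by Theorem A this is $\mathcal T^\circ_{d,p}$ itself. $\square$
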